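\title{Successive best polynomial approximations need not span}

\begin{abstract}
For a real transcendental number $\zeta$ and an integer $n\ge 1$, the best approximations are the integer polynomials of degree at most $n$ whose value at $\zeta$ is not beaten by a polynomial of smaller height. It has been conjectured that $n+1$ successive best approximations are linearly independent infinitely often. We show that this holds for all transcendental $\zeta$ if and only if $n\le 2$. For $n=3$ we construct $\zeta$ such that any four successive best approximations of large index are linearly dependent. For every $n\ge 4$ we construct $\zeta$ such that any fixed number of successive best approximations of large index span a space of dimension at most $4$. In both cases $\zeta$ is a limit of algebraic numbers of degree $n-1$ whose consecutive minimal polynomials have resultant $\pm1$; these polynomials are produced from units.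
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{height} $H(P)$ of a polynomial $P$ with real or complex coefficients is the maximum modulus of its coefficients. We write $\mathbb{Z}[X]_{\le m}$ and $\mathbb{R}[X]_{\le m}$ for the integer and the real polynomials of degree at most $m$, and we identify a polynomial of degree at most $n$ with its coefficient vector in $\mathbb{R}^{n+1}$.

\begin{definition}\label{def:best}
Let $n\ge1$ be an integer and $\zeta$ a real number. A nonzero $P\in\mathbb{Z}[X]_{\le n}$ is a \emph{best approximation} for $(n,\zeta)$ if there is no nonzero $Q\in\mathbb{Z}[X]_{\le n}$ with $H(Q)<H(P)$ and $|Q(\zeta)|<|P(\zeta)|$.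
\end{definition}

Best approximations record the trade-off between height and value: to make $|P(\zeta)|$ smaller one has to pay with larger coefficients, and the best approximations are the polynomials for which no cheaper competitor does better. Several of them may have the same height; for instance, every polynomial of height $1$ is one.

Let $\zeta$ be transcendental. Then $|P(\zeta)|=|Q(\zeta)|$ forces $P=\pm Q$. We identify $P$ with $-P$ and list the best approximations by strictly decreasing value. They form an infinite sequence $P_1,P_2,\dots$ with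
\[
|P_1(\zeta)|>|P_2(\zeta)|>\cdots,\qquad H(P_1)\le H(P_2)\le\cdots
\]
(see Lemma~\ref{lem:basic}). \emph{Successive} best approximations are consecutive terms of this sequence. The following conjecture is posed in \cite{Schleischitz}.

\begin{quote}
\textbf{Conjecture.} For any $n\ge1$ and any real transcendental $\zeta$ there are infinitely many $k$ such that $P_k,P_{k+1},\dots,P_{k+n}$ are linearly independent, that is, span $\mathbb{R}^{n+1}$.
\end{quote}

Independence is worth having because it ties the values to the heights. If $P_k,\dots,P_{k+n}$ are independent, the determinant of their coefficient matrix is a nonzero integer. Add to the column of constant terms $\zeta^i$ times the column of coefficients of $X^i$, for $i=1,\dots,n$. The column then holds the values $P_{k+i}(\zeta)$, and expansion along it gives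
\[
1\le (n+1)!\,|P_k(\zeta)|\,H(P_{k+1})\cdots H(P_{k+n}).
\]

The first cases suggest that the conjecture is true. For $n=1$ two successive best approximations are always independent. The case $n=2$ is known, and more generally it is known that for every $n\ge2$ three successive best approximations are independent infinitely often; we include the short proofs in Section~\ref{sec:low}. There is also a warning. Best approximations can be defined in the same way for the linear form in a general vector $(\zeta_1,\dots,\zeta_n)\in\mathbb{R}^n$ with $1,\zeta_1,\dots,\zeta_n$ linearly independent over $\mathbb{Q}$, and Moshchevitin showed that for $n>2$ the analogous claim can fail: there are such vectors for which the matrix formed by $n+1$ successive best approximation vectors has rank at most $3$ for all large $k$. A general vector has $n$ free coordinates, however, and $(\zeta,\zeta^2,\dots,\zeta^n)$ has only one, so one might guess that on this curve there is no room for such degeneracy. There is room.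

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] For $n=1,2$ the assertion of the conjecture is true for every real transcendental $\zeta$.
\item[(b)] For $n=3$ there is a real transcendental $\zeta$ such that for all large $k$ the four successive best approximations $P_k,P_{k+1},P_{k+2},P_{k+3}$ are linearly dependent.
\item[(c)] For every $n\ge4$ there is a real transcendental $\zeta$ such that for every $N$ and all $k\ge k_0(N)$ the polynomials $P_k,\dots,P_{k+N}$ span a space of dimension at most $4$. In particular, any $n+1$ successive best approximations of large index have rank at most $4<n+1$.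
\end{itemize}
\end{theorem}

So the assertion holds for $n$ if and only if $n\le2$. The rank bound $3$ in (b) is optimal, because three successive best approximations are independent infinitely often (Proposition~\ref{prop:three}).

Section~\ref{sec:low} proves (a). Section~\ref{sec:idea} explains the construction and carries it out by hand on one pair of quadratics. After the tools of Section~\ref{sec:tools}, Section~\ref{sec:four} proves (c) and Section~\ref{sec:three} proves (b). These two sections are independent of each other, and each of them alone disproves the conjecture.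

\section{Lines and planes cannot hold the sequence}\label{sec:low}

We abbreviate ``best approximation for $(n,\zeta)$'' to ``best'' when $n$ and $\zeta$ are fixed. We first recall Dirichlet's pigeonhole bound. Let $x$ be real, $h\ge1$ an integer and $c_x=1+|x|+\dots+|x|^n$. The $(h+1)^{n+1}$ polynomials of degree at most $n$ with coefficients in $\{0,\dots,h\}$ take at $x$ values in an interval of length at most $c_xh$. Two of these values differ by at most $c_xh/((h+1)^{n+1}-1)\le c_xh^{-n}$. Hence
\begin{equation}\label{eq:dirichlet}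
\text{there is } 0\ne Q\in\mathbb{Z}[X]_{\le n}\text{ with } H(Q)\le h \text{ and } |Q(x)|\le c_xh^{-n}.
\end{equation}

\begin{lemma}\label{lem:basic}
Let $\zeta$ be real transcendental.
\begin{itemize}
\item[(i)] If $P$ is best and $0\ne Q\in\mathbb{Z}[X]_{\le n}$ has $H(Q)<H(P)$, then $|P(\zeta)|\le|Q(\zeta)|$.
\item[(ii)] If $P,Q$ are best and $|P(\zeta)|>|Q(\zeta)|$, then $H(P)\le H(Q)$.
\item[(iii)] For an integer $h\ge1$, a polynomial that minimizes $|Q(\zeta)|$ among the nonzero $Q\in\mathbb{Z}[X]_{\le n}$ with $H(Q)\le h$ is best, and its value is at most $c_\zeta h^{-n}$.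
\end{itemize}
\end{lemma}

\begin{proof}
Part (i) restates the definition. In (ii), $H(Q)<H(P)$ would contradict (i). In (iii), a polynomial of smaller height is among the competitors and so does not have a smaller value; the bound is \eqref{eq:dirichlet}.
\end{proof}

There are finitely many integer polynomials of each height, and by (ii) the order by decreasing value refines the order by height, so the best approximations can be listed as in the introduction. By (iii) their values, which are nonzero, have infimum $0$, so the list is infinite and $H(P_k)\to\infty$.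

\begin{lemma}\label{lem:two}
For every $n\ge1$ and every $k$, the polynomials $P_k$ and $P_{k+1}$ are linearly independent.
\end{lemma}

\begin{proof}
If $P_{k+1}=\lambda P_k$, then $|\lambda|<1$ because the values decrease. So $H(P_{k+1})<H(P_k)$, which contradicts Lemma~\ref{lem:basic}(ii).
\end{proof}

\begin{proposition}\label{prop:three}
For $n\ge2$ there are infinitely many $k$ such that $P_k,P_{k+1},P_{k+2}$ are linearly independent.
\end{proposition}

\begin{proof}
Suppose that $P_k,P_{k+1},P_{k+2}$ are dependent for all $k\ge k_0$. By Lemma~\ref{lem:two}, the pairs $P_k,P_{k+1}$ and $P_{k+1},P_{k+2}$ then span the same plane, so all $P_k$ with $k\ge k_0$ lie in one plane $W$. Let $A,B$ be a basis of the lattice $W\cap\mathbb{Z}[X]$ and write $P_k=x_kA+y_kB$ with integers $x_k,y_k$. There is a constant $C$ depending only on $A,B$ with $|y_k|\le CH(P_k)$. The integer $x_ky_{k+1}-x_{k+1}y_k$ is nonzero by Lemma~\ref{lem:two}, and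
\[
(x_ky_{k+1}-x_{k+1}y_k)\,A(\zeta)=y_{k+1}P_k(\zeta)-y_kP_{k+1}(\zeta).
\]
Therefore $|A(\zeta)|\le 2C\,H(P_{k+1})\,|P_k(\zeta)|$. For infinitely many $k$ we have $H(P_k)<H(P_{k+1})$. For such $k$ put $h=H(P_{k+1})-1$. The minimizer in Lemma~\ref{lem:basic}(iii) is some $\pm P_i$ with $i\le k$, so $|P_k(\zeta)|\le c_\zeta h^{-n}$. This gives $|A(\zeta)|\le 2Cc_\zeta(h+1)h^{-n}$ for arbitrarily large $h$. For $n\ge2$ the right side tends to $0$, while $A(\zeta)\ne0$.
\end{proof}

Lemma~\ref{lem:two} for $n=1$ and Proposition~\ref{prop:three} for $n=2$ are part (a) of Theorem~\ref{thm:main}.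

The last proof also shows where to look for a counterexample. Inside a fixed plane the values of independent neighbors decay no faster than $|A(\zeta)|/H$, while \eqref{eq:dirichlet} demands $H^{-n}$. A plane is therefore abandoned eventually, but it can be occupied for a long time if the polynomials that generate it are already tiny at $\zeta$.

\section{Planes, transitions and resultant one}\label{sec:idea}

\subsection*{Planes}
Let $\alpha$ be a real algebraic number of degree $d\le n$ with primitive minimal polynomial $B\in\mathbb{Z}[X]$, and fix a bound $Z$. The finitely many $P\in\mathbb{Z}[X]_{\le n}$ of height at most $Z$ that are not divisible by $B$ do not vanish at $\alpha$, so they satisfy $|P(\zeta)|>|B(\zeta)|$ once $\zeta$ is close enough to $\alpha$. By Lemma~\ref{lem:basic}(i), every best approximation with $H(B)<H(P)\le Z$ then lies in $B\cdot\mathbb{R}[X]_{\le n-d}$, a space of dimension $n+1-d$. For $d=n$ this is a line, which cannot contain two successive best approximations. For $d=n-1$ it is a plane. So we take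 $\zeta=\lim\alpha_k$ for a rapidly converging sequence of algebraic numbers of degree $d=n-1$ with minimal polynomials $B_k$, and we consider the planes $V_k=B_k\cdot\mathbb{R}[X]_{\le1}$. Throughout, $H_k=H(B_k)$ and $\Delta_k=|\alpha_{k+1}-\alpha_k|$.

\subsection*{Transitions}
The argument above controls the heights up to a bound $Z_k$ that is fixed before $B_{k+1}$ is chosen, and a small $\Delta_k$ forces $H_{k+1}$ to be far larger than $Z_k$. The difficulty is the range of heights between $Z_k$ and $H_{k+1}$. To control it we need coordinates for the lattice $\mathbb{Z}[X]_{\le n}$ that are adapted to both $B_k$ and $B_{k+1}$. The resultant provides them.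

Let $f,g\in\mathbb{Z}[X]$ have degree exactly $d$, leading coefficients $a,b$ and roots $\gamma_1,\dots,\gamma_d$ and $\delta_1,\dots,\delta_d$. Recall that
\begin{equation}\label{eq:res}
\operatorname{Res}(f,g)=a^d\prod_{i}g(\gamma_i)=a^db^d\prod_{i,j}(\gamma_i-\delta_j)=(-1)^d\operatorname{Res}(g,f),
\end{equation}
and that, up to sign, this is the determinant of the Sylvester map $(U,T)\mapsto fU+gT$ from $\mathbb{Z}[X]_{\le d-1}\times\mathbb{Z}[X]_{\le d-1}$ to $\mathbb{Z}[X]_{\le 2d-1}$.

\begin{lemma}\label{lem:res}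
Let $f,g\in\mathbb{Z}[X]$ have degree exactly $d$ and $\operatorname{Res}(f,g)=\pm1$. Then every $P\in\mathbb{Z}[X]_{\le 2d-1}$ is uniquely $P=fU+gT$ with $U,T\in\mathbb{Z}[X]_{\le d-1}$. Moreover, $f$ and $g$ have no common root, both are primitive, and their leading coefficients are coprime.
\end{lemma}

\begin{proof}
An integer matrix of determinant $\pm1$ has an integer inverse, which gives the first claim. A common root would make \eqref{eq:res} vanish. If a prime divided all coefficients of $f$, then $d$ columns of the Sylvester matrix would vanish modulo that prime, and the prime would divide the determinant; the same holds for $g$. Finally, write $X^{2d-1}=fU+gT$ and compare the coefficients of $X^{2d-1}$: the number $1$ is an integer combination of the two leading coefficients.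
\end{proof}

Suppose $\operatorname{Res}(B_k,B_{k+1})=\pm1$ and $n=d+1\le 2d-1$. A best approximation $P$ with $H_k<H(P)\le H_{k+1}$ is then $B_kU+B_{k+1}T$, and at the roots $\gamma$ of $B_k$ we have $T(\gamma)=P(\gamma)/B_{k+1}(\gamma)$. At $\gamma\ne\alpha_k$ the numerator is at most of size $H_{k+1}$ and the denominator should be of that size. At $\alpha_k$ both carry the extra factor $\Delta_k$. So $T$ has bounded coefficients, and these coefficients are \emph{integers}. With a resultant $\rho$ in place of $\pm1$ we would only know that $\rho T$ is integral, and boundedness would say nothing when $|\rho|$ is large.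

It remains to find $B_{k+1}$ with resultant $\pm1$ and a root extremely close to $\alpha_k$. By \eqref{eq:res} the resultant depends only on the values of $B_{k+1}$ at the roots of $B_k$. If $B_{k+1}(\alpha_k)=u\,B_{k-1}(\alpha_k)$ for a unit $u$ of $\mathbb{Q}(\alpha_k)$, then $\operatorname{Res}(B_k,B_{k+1})=N(u)\operatorname{Res}(B_k,B_{k-1})=\pm1$. A unit that is tiny at $\alpha_k$ and large at the other roots gives what we want.

\begin{example}\label{ex:quadratic}
Let $n=3$, $d=2$, and
\[
B_0=X^2-6X+4,\qquad B_1=X^2-6X+3,\qquad \alpha=3-\sqrt6,\quad\gamma=3+\sqrt6 .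
\]
Since $B_0=B_1+1$, we have $B_0(\alpha)=B_0(\gamma)=1$ and $\operatorname{Res}(B_1,B_0)=1$. The number $49-20\sqrt6=(5-2\sqrt6)^2$ is a unit of norm $1$. Write its $j$th power as $a-b\sqrt6=1/y$ with $y=a+b\sqrt6$. The recursion $a\mapsto 49a+120b$ shows $a\equiv1\pmod 6$. Put
\[
\tilde B=bX+(a-3b)+tB_1,\qquad t=\frac{a+5}{6}.
\]
Then $\tilde B(\alpha)=1/y$, $\tilde B(\gamma)=y$ and $\tilde B(3)=a-6t=-5$, so $\operatorname{Res}(B_1,\tilde B)=1$. For $j=1$ this is $\tilde B=9X^2-34X+16$. As $j\to\infty$, the values of $y^{-1}\tilde B$ at $\alpha,\gamma,3$ tend to $0,1,0$, so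
\[
y^{-1}\tilde B\to\tfrac1{12}(X-\alpha)(X-3).
\]
Thus $H(\tilde B)/y\to(3+\alpha)/12<0.3$, and the roots $\tilde\alpha<\tilde\gamma$ tend to $\alpha$ and $3$. From $1/y=\tilde B(\alpha)=t(\tilde\alpha-\alpha)(\tilde\gamma-\alpha)$ we get $y^2|\tilde\alpha-\alpha|\to12/\sqrt6<5$.

Now let $j$ be large and let $\zeta$ be transcendental with $|\zeta-\alpha|\le10/y^2$; this covers all $\zeta$ very close to $\tilde\alpha$. Let $P$ be best for $(3,\zeta)$ with $6<H(P)\le y/400$. Then $|P(\zeta)|\le|B_1(\zeta)|\le 5\cdot10/y^2$, because $H(B_1)=6$. Write $P=B_1R+\tilde BS$ with $R,S\in\mathbb{Z}[X]_{\le1}$. Since $1+\gamma+\gamma^2+\gamma^3<200$ and $|P'|\le6H(P)$ on $[0,1]$,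
\[
|S(\gamma)|=\frac{|P(\gamma)|}{y}\le\frac12,\qquad |S(\alpha)|=y\,|P(\alpha)|\le y\Bigl(\frac{50}{y^2}+\frac{6y}{400}\cdot\frac{10}{y^2}\Bigr)<\frac12 .
\]
For $S=\rho X+f$ the product $S(\alpha)S(\gamma)=3\rho^2+6\rho f+f^2$ is an integer, so it is $0$, and $S=0$ because $\alpha$ and $\gamma$ are irrational. Hence the plane $B_1\cdot\mathbb{R}[X]_{\le1}$ holds all best approximations from height $7$ up to a constant multiple of the height at which $\tilde B$ becomes available.
\end{example}

What is left in the example is the range from $y/400$ to $H(\tilde B)$, where $S$ is bounded but need not vanish. There the best approximations lie in $V_k+V_{k+1}$. For $n\ge4$ this sum has dimension at most $4<n+1$, which is enough; the work is to keep the constants uniform in $k$ and to bring the degree of $T$ down from $d-1$ to $1$. For $n=3$ the sum is the whole space, and the transition must be determined term by term.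

\section{Estimates and units}\label{sec:tools}

\subsection*{Elementary estimates}
We use the following facts.
\begin{itemize}
\item[(E1)] If $\deg P\le m$, $m\ge1$ and $x,x'\in[0,1]$, then $|P(x)-P(x')|\le m^2H(P)|x-x'|$, because $|P'|\le\frac{m(m+1)}2H(P)$ on $[0,1]$.
\item[(E2)] If $B=\sum_{i\le d}a_iX^i$ and $B(\gamma)=0$, then the coefficient of $X^j$ in $B/(X-\gamma)$ is $\sum_{i>j}a_i\gamma^{i-j-1}$, so $H(B/(X-\gamma))\le d\max(1,|\gamma|)^dH(B)$.
\item[(E3)] (Lagrange) If $B$ has degree $d$ and simple roots and $\deg T\le d-1$, then $T=\sum_{B(\gamma)=0}T(\gamma)\,\dfrac{B}{(X-\gamma)B'(\gamma)}$.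
\item[(E4)] For nonzero real polynomials $A,B$ we have $H\bigl(A/H(A)-B/H(B)\bigr)\le 2H(A-B)/H(B)$. Indeed, $A/H(B)$ is within $H(A-B)/H(B)$ of $B/H(B)$, and within $|H(A)-H(B)|/H(B)$ of $A/H(A)$.
\item[(E5)] (Liouville) If $\zeta$ is algebraic of degree $D$, then $|P(\zeta)|\ge c(\zeta,m)H(P)^{-(D-1)}$ for all $P\in\mathbb{Z}[X]_{\le m}$ with $P(\zeta)\ne0$. Indeed, if $a$ is the leading coefficient of the minimal polynomial of $\zeta$ over $\mathbb{Z}$, then $a^m$ times the product of the values of $P$ at the $D$ conjugates of $\zeta$ is a nonzero integer, and each value is at most a constant times $H(P)$.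
\item[(E6)] (Gauss) If $B\in\mathbb{Z}[X]$ is primitive and irreducible with root $\alpha$, and $P\in\mathbb{Z}[X]$ has $P(\alpha)=0$, then $P=BR$ with $R\in\mathbb{Z}[X]$.
\end{itemize}

\subsection*{Units of prescribed shape}
Let $K$ be a number field of degree $d$. A \emph{full lattice} in $K$ is a finitely generated subgroup that spans $K$ over $\mathbb{Q}$, and an \emph{order} is a subring that is a full lattice. If $\Lambda_1,\dots,\Lambda_r$ are full lattices, then
\[
\mathcal{O}=\{x\in K: x\Lambda_i\subset\Lambda_i\text{ for all }i\}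
\]
is an order: it is a ring, it lies in $\lambda^{-1}\Lambda_1$ for any $0\ne\lambda\in\Lambda_1$ and so is finitely generated, and every $x\in K$ has a positive integer multiple in it. Units of an order have norm $\pm1$. We need this generality because the $B_k$ are not monic, so that the values $Q(\alpha_k)$ of integer polynomials of bounded degree form a full lattice but not a ring.

Let $x\mapsto x^{(i)}$, $i=1,\dots,d$, be the embeddings of $K$ in $\mathbb{C}$. Let $\mathcal{H}\subset\mathbb{R}^d$ be the space of vectors with coordinate sum $0$ and equal coordinates at complex conjugate embeddings. Dirichlet's unit theorem for orders states that $u\mapsto(\log|u^{(i)}|)_i$ maps $\mathcal{O}^\times$ onto a full lattice of $\mathcal{H}$, that is, onto a discrete subgroup that spans $\mathcal{H}$. It controls the moduli of the conjugates of units up to bounded factors. We need units whose conjugates are prescribed up to a factor close to $1$, arguments included, and a compactness argument yields them.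

\begin{lemma}\label{lem:units}
Let $d\ge2$, let the embedding $x\mapsto x^{(1)}$ be real, let $\mathcal{O}$ be an order of $K$ and $M$ a nonzero integer. For all $\eta\in(0,\frac12)$ and $Y>1$ there are a unit $u\in\mathcal{O}^\times$ with $u-1\in M\mathcal{O}$ and a real number $y\ge Y$ such that
\[
|u^{(1)}y^{d-1}-1|\le\eta,\qquad |u^{(i)}y^{-1}-1|\le\eta\quad(2\le i\le d).
\]
\end{lemma}

\begin{proof}
Let $G$ be the multiplicative group of all $x\in(\mathbb{C}^\times)^d$ with $\prod|x_i|=1$ and with $x_j=\overline{x_i}$ whenever the $j$th embedding is the complex conjugate of the $i$th. The map $x\mapsto(\log|x_i|)_i$ sends $G$ to $\mathcal{H}$, and the preimage of a compact set is compact. The group $U'$ of units with $u-1\in M\mathcal{O}$ is the kernel of the map from $\mathcal{O}^\times$ to the finite group $(\mathcal{O}/M\mathcal{O})^\times$, so it has finite index, and its image in $\mathcal{H}$ is again a full lattice. The translates of some compact set by this lattice cover $\mathcal{H}$. If $\mathcal{C}\subset G$ is the preimage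 of that set, then $G=\mathcal{C}\cdot U'$, where $U'$ is embedded in $G$ by $u\mapsto(u^{(i)})_i$.

The point $x=(Y^{-(d-1)},Y,\dots,Y)$ lies in $G$ because the first embedding is real. Write $x^i=c_iu_i$ with $c_i\in\mathcal{C}$ and $u_i\in U'$ for $i=1,2,\dots$. A subsequence of $(c_i)$ converges in $G$, so there are $i<j$ such that all coordinates of $c_i/c_j$ are within $\eta$ of $1$. Then $u=u_j/u_i=x^{j-i}c_i/c_j$ and $y=Y^{j-i}$ have the required properties.
\end{proof}

\section{The case $n\ge4$}\label{sec:four}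

Fix $n\ge4$ and put $d=n-1\ge3$. We start from
\[
B_0=2X^d-1,\qquad B_1=3X^d-1,\qquad\alpha_1=3^{-1/d}\in(0,1).
\]
At each root of $B_0$ the polynomial $B_1$ takes the value $\frac12$, so $\operatorname{Res}(B_0,B_1)=2^d2^{-d}=1$.

\subsection{Two shapes}
At the end of the proof the bound for $H(T)$ is compared with the leading coefficient of $B_k$. This works only if the bound does not deteriorate with $k$, so the roots of the normalized polynomials $B_k/H_k$ must stay bounded and separated, and $B_{k+1}/H_{k+1}$ must stay away from $0$ at the roots of $B_k$ other than $\alpha_k$. With a unit as in Lemma~\ref{lem:units}, the polynomial $y^{-1}B_{k+1}$ nearly agrees with $B_{k-1}$ at those roots and nearly vanishes at $\alpha_k$. For $k\ge2$ the polynomial $B_{k-1}$ also nearly vanishes at $\alpha_k$, so $B_{k+1}$ can be given nearly the shape of $B_{k-1}$. The sequence will therefore alternate between two shapes. One is that of $B_1$. The other is that of $B_0$ corrected so as to vanish at $\alpha_1$.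

Let
\[
F_1=B_0-B_0(\alpha_1)\,\frac{B_1}{(X-\alpha_1)B_1'(\alpha_1)}.
\]
Then $F_1(\alpha_1)=0$, and $F_1(\gamma)=B_0(\gamma)=-\frac13$ at the other roots $\gamma$ of $B_1$. Adding a multiple of $B_1$ does not change these values, and we use this freedom to get simple roots. The polynomial $F_1+\tau B_1$ has leading coefficient $2+3\tau$. The discriminant is homogeneous of degree $2d-2$ in the coefficients, so the discriminant of $F_1+\tau B_1$ is a polynomial in $\tau$ whose coefficient of $\tau^{2d-2}$ is $\operatorname{disc}(B_1)\ne0$. Fix a real $\tau_1$, depending only on $n$, at which neither $2+3\tau$ nor this discriminant vanishes, and set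
\[
G_1=F_1+\tau_1B_1,\qquad\Phi_0=G_1/H(G_1),\qquad\Phi_1=B_1/H(B_1).
\]
Both $\Phi_0$ and $\Phi_1$ are real of degree $d$ with simple roots, and $\alpha_1$ is their only common root.

\begin{lemma}\label{lem:shapes}
There are $\kappa>0$, $c\in(0,1)$ and a compact interval $I\subset(0,1)$ centered at $\alpha_1$, depending only on $n$, such that for $\varepsilon\in\{0,1\}$ and all $\Phi,\Psi\in\mathbb{R}[X]_{\le d}$ with $H(\Phi-\Phi_\varepsilon)\le\kappa$ and $H(\Psi-\Phi_{1-\varepsilon})\le\kappa$ the following hold.
\begin{itemize}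
\item[(N1)] The coefficient of $X^d$ in $\Phi$ has modulus at least $c$, and all roots $\gamma$ of $\Phi$ satisfy $|\gamma|\le1/c$ and $|\Phi'(\gamma)|\ge c$.
\item[(N2)] $|\Phi'|\ge c$ on $I$, and $\Phi$ has exactly one root $\alpha(\Phi)$ in $I$.
\item[(N3)] $|\Psi(\gamma)|\ge c$ for every root $\gamma\ne\alpha(\Phi)$ of $\Phi$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose $\rho>0$ so small that $I=[\alpha_1-\rho,\alpha_1+\rho]\subset(0,1)$ and, for $\varepsilon=0,1$, the closed discs of radius $\rho$ about the $d$ roots of $\Phi_\varepsilon$ are pairwise disjoint, $\Phi_\varepsilon'$ has no zero on them, and $\Phi_{1-\varepsilon}$ has no zero on those about the roots different from $\alpha_1$. Let $M\ge1$ bound $|z|$ on all these discs. Let $m>0$ be a common lower bound, for $\varepsilon=0,1$, for the modulus of the leading coefficient of $\Phi_\varepsilon$, for $|\Phi_\varepsilon'|$ on the discs, for $|\Phi_\varepsilon|$ on their boundaries, and for $|\Phi_{1-\varepsilon}|$ on the discs about the roots of $\Phi_\varepsilon$ different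 from $\alpha_1$. Choose $\kappa>0$ with $\kappa(d+1)^2M^d\le m/2$.

If $\deg E\le d$ and $H(E)\le\kappa$, then $H(E)\le m/2$, and $|E|,|E'|\le m/2$ on $|z|\le M$. Apply this to $\Phi-\Phi_\varepsilon$ and to $\Psi-\Phi_{1-\varepsilon}$. The coefficient of $X^d$ in $\Phi$ has modulus at least $m/2$. By Rouch\'e's theorem $\Phi$ has exactly one root in each of the $d$ open discs, and these are all its roots. On the discs $|\Phi'|\ge m/2$, and on the discs about the roots different from $\alpha_1$ we have $|\Psi|\ge m/2$. The disc about $\alpha_1$ is symmetric under conjugation and $\Phi$ is real, so the unique root in it is real and lies on the diameter $I$. Take $c=\min(m/2,1/M,1/2)$.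
\end{proof}

\subsection{The inductive step}
We construct $B_2,B_3,\dots\in\mathbb{Z}[X]$ such that for all $k\ge1$:
\begin{itemize}
\item[(I1)] $\deg B_k=d$ and $B_k\equiv B_{k\bmod2}\pmod{36}$;
\item[(I2)] $\operatorname{Res}(B_{k-1},B_k)=\pm1$;
\item[(I3)] $H(B_k/H_k-\Phi_{k\bmod2})\le(1-2^{-k})\kappa$.
\end{itemize}
They hold for $k=1$. The only purpose of the congruence is irreducibility. By (I1) the reversed polynomial $X^dB_k(1/X)$ has leading coefficient $\equiv-1$, constant term $\equiv2$ for even $k$ and $\equiv3$ for odd $k$, and all other coefficients $\equiv0$ modulo $36$. It satisfies Eisenstein's criterion at $2$ or at $3$, so $B_k$ is irreducible. By (I2) and Lemma~\ref{lem:res} it is primitive. By (I3), Lemma~\ref{lem:shapes} applies to $\Phi=B_k/H_k$; let $\alpha_k\in I$ be the root given by (N2). For $k=1$ this is the number $\alpha_1$ above. Whenever $\alpha_k,\alpha_{k+1}$ are defined, (N2) and the mean value theorem give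
\begin{equation}\label{eq:mvt}
|B_{k+1}(\alpha_k)|\ge cH_{k+1}\Delta_k .
\end{equation}

\begin{lemma}\label{lem:step}
Let $k\ge1$ and let $B_1,\dots,B_k$ satisfy (I1)--(I3). If $k\ge2$, assume $\Delta_{k-1}\le c\kappa2^{-k}/(4d^3)$. For all $\delta>0$ and $h>0$ there is $B_{k+1}$ that satisfies (I1)--(I3) for the index $k+1$, $H_{k+1}\ge h$ and $0<\Delta_k\le\delta$.
\end{lemma}

\begin{proof}
Let $\gamma_1=\alpha_k,\gamma_2,\dots,\gamma_d$ be the roots of $B_k$, let $K=\mathbb{Q}(\alpha_k)$, and let $x^{(i)}$ be the image of $x\in K$ under $\alpha_k\mapsto\gamma_i$. Let $\Lambda=\{Q(\alpha_k):Q\in\mathbb{Z}[X]_{\le d}\}$, a full lattice, and $\mathcal{O}=\{x\in K:x\Lambda\subset\Lambda\}$. Take $u$ and $y$ from Lemma~\ref{lem:units} with $M=36$; the parameters $\eta$ and $Y$ are fixed below.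

\emph{Arithmetic.} Since $B_{k-1}(\alpha_k)\in\Lambda$ and $u-1\in36\mathcal{O}$, there is $T\in\mathbb{Z}[X]_{\le d}$ with $(u-1)B_{k-1}(\alpha_k)=36\,T(\alpha_k)$. For $t\in\mathbb{Z}$ put
\[
B=B_{k-1}+36\,(T+tB_k).
\]
Then $B\equiv B_{k-1}\pmod{36}$; its coefficient of $X^d$ is $\equiv2$ or $3$, hence nonzero, and (I1) holds for $k+1$. Further $B(\alpha_k)=uB_{k-1}(\alpha_k)$, and conjugation gives $B(\gamma_i)=u^{(i)}B_{k-1}(\gamma_i)$ for all $i$. By \eqref{eq:res}, $\operatorname{Res}(B_k,B)=N(u)\operatorname{Res}(B_k,B_{k-1})=\pm1$, which is (I2).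

\emph{The limit shape.} Let
\[
F_k=B_{k-1}-B_{k-1}(\alpha_k)\,\frac{B_k}{(X-\alpha_k)B_k'(\alpha_k)},\qquad G_k=F_k+\tau_kB_k,
\]
with $\tau_1$ as above and $\tau_k=0$ for $k\ge2$. These polynomials are real, $F_k(\alpha_k)=0$, and $F_k(\gamma_i)=G_k(\gamma_i)=B_{k-1}(\gamma_i)\ne0$ for $i\ge2$; in particular $G_k\ne0$. Divide by $B_k$ with remainder: $y^{-1}B-F_k=E+lB_k$ with $l\in\mathbb{R}$ and $E\in\mathbb{R}[X]_{\le d-1}$. At the roots of $B_k$,
\[
|E(\gamma_1)|=|y^{-1}u^{(1)}B_{k-1}(\alpha_k)|\le2y^{-d}|B_{k-1}(\alpha_k)|,\qquad |E(\gamma_i)|=|u^{(i)}y^{-1}-1|\,|B_{k-1}(\gamma_i)|\le\eta|B_{k-1}(\gamma_i)|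
\]
for $i\ge2$. By (E3), $H(E)\le A(\eta+y^{-d})$ with $A$ depending only on $B_{k-1}$ and $B_k$. The values at the $d$ roots do not see the multiple of $B_k$; this is what $t$ is for. Changing $t$ by $1$ changes $l$ by $36/y$ and leaves $E$ fixed, so we can choose $t$ with $|l-\tau_k|\le36/y$. Then
\[
H(y^{-1}B-G_k)\le A(\eta+y^{-d})+36H_k/y .
\]
Take $B_{k+1}=B$. If $\eta$ is small and $Y$ is large, then $H_{k+1}\ge yH(G_k)/2\ge h$, and by (E4) the polynomial $B_{k+1}/H_{k+1}$ is as close to $G_k/H(G_k)$ as we like.

\emph{Property (I3).} For $k=1$ we have $G_1/H(G_1)=\Phi_0$, and (I3) for the index $2$ follows. Let $k\ge2$, so $G_k=F_k$. By (E1), $|B_{k-1}(\alpha_k)|\le d^2H_{k-1}\Delta_{k-1}$. By (E2), $H(B_k/(X-\alpha_k))\le dH_k$, and by (N2), $|B_k'(\alpha_k)|\ge cH_k$. Hence $H(F_k-B_{k-1})\le d^3c^{-1}\Delta_{k-1}H_{k-1}$, and (E4) with the hypothesis on $\Delta_{k-1}$ gives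
\[
H\bigl(F_k/H(F_k)-B_{k-1}/H_{k-1}\bigr)\le2d^3c^{-1}\Delta_{k-1}\le\kappa2^{-k-1}.
\]
Once $B_{k+1}/H_{k+1}$ is within $\kappa2^{-k-1}$ of $F_k/H(F_k)$, (I3) for $k-1$ shows that its distance from $\Phi_{(k+1)\bmod2}$ is at most $(1-2^{-k+1})\kappa+2^{-k}\kappa=(1-2^{-k})\kappa$, which is enough.

\emph{The new root.} Now $\alpha_{k+1}$ is defined. Since $B_{k+1}(\alpha_k)=u^{(1)}B_{k-1}(\alpha_k)\ne0$, we have $\Delta_k>0$, and \eqref{eq:mvt} gives $c\Delta_k\le cH_{k+1}\Delta_k\le2y^{-(d-1)}|B_{k-1}(\alpha_k)|$. So $\Delta_k\le\delta$ for large $Y$.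
\end{proof}

\subsection{The number $\zeta$}
A window of $N+1$ successive best approximations must not meet three planes. So we want many best approximations in $V_k=B_k\cdot\mathbb{R}[X]_{\le1}$ just above the height $H_k$. We find them at $\alpha_k$ and then keep $\zeta$ close enough to $\alpha_k$ to preserve them.

Suppose $B_k$ is constructed. For $0\ne R\in\mathbb{Z}[X]_{\le1}$ we have $R(\alpha_k)\ne0$, since $\alpha_k$ has degree $d>1$. For integers $h\ge H_k$ let
\[
\mu(h)=\min\{|R(\alpha_k)|: 0\ne R\in\mathbb{Z}[X]_{\le1},\ H(B_kR)\le h\},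
\]
a minimum over a finite set that contains $R=1$. The function $\mu$ is positive and nonincreasing, and it tends to $0$ by \eqref{eq:dirichlet} in degree $1$. So $\mu(h)<\mu(h-1)$ for infinitely many $h>H_k$. For such $h$ a minimizer $R$ has $H(B_kR)=h$, and $|R(\alpha_k)|<|R'(\alpha_k)|$ for all $0\ne R'\in\mathbb{Z}[X]_{\le1}$ with $H(B_kR')<h$. Choose $k$ such minimizers $R_1,\dots,R_k$ for $k$ distinct values of $h$, and let $Z_k$ be the largest of these values. Consider the following conditions on a real number $x$: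
\begin{itemize}
\item[(A1)] $|P(x)|>|B_k(x)|$ for all $P\in\mathbb{Z}[X]_{\le n}\setminus V_k$ with $H(P)\le Z_k$;
\item[(A2)] $|R_i(x)|<|R'(x)|$ for all $i$ and all $0\ne R'\in\mathbb{Z}[X]_{\le1}$ with $H(B_kR')<H(B_kR_i)$;
\item[(A3)] $|B_k(x)|<H_k^{-k}$.
\end{itemize}
These are finitely many strict inequalities between continuous functions of $x$. They hold at $x=\alpha_k$: for (A1), $P(\alpha_k)\ne0$ by (E6), while $B_k(\alpha_k)=0$; (A2) is the choice of the $R_i$; and (A3) reads $0<H_k^{-k}$. So there is $\delta_k>0$, fixed before $B_{k+1}$ is chosen, such that they hold whenever $|x-\alpha_k|\le2\delta_k$.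

Choose $B_{k+1}$ by Lemma~\ref{lem:step} with
\[
H_{k+1}\ge\max(Z_k,2H_k),\qquad\Delta_k\le\min\bigl(\delta_k,\ c\kappa2^{-k-1}/(4d^3)\bigr),
\]
and $\Delta_k\le\Delta_{k-1}/2$ if $k\ge2$. The second bound on $\Delta_k$ is the hypothesis of Lemma~\ref{lem:step} for the next step. Let $\zeta=\lim\alpha_k\in I$. Then $|\zeta-\alpha_k|\le\sum_{i\ge k}\Delta_i\le2\Delta_k\le2\delta_k$, so (A1)--(A3) hold at $x=\zeta$ for every $k$.

The number $\zeta$ is transcendental. Consecutive $B_k$ have no common root, so $B_k(\zeta)\ne0$ for infinitely many $k$. For these $k$, (A3) gives $0<|B_k(\zeta)|<H_k^{-k}$ with $H_k\ge2$. If $\zeta$ were algebraic of degree $D$, then (E5) would bound $H_k^{k-D+1}$ independently of $k$, which is impossible.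

\subsection{The best approximations for $(n,\zeta)$}

\begin{lemma}\label{lem:A}
Every best approximation $P$ with $H_k<H(P)\le Z_k$ lies in $V_k$. The polynomials $B_kR_1,\dots,B_kR_k$ are best approximations with distinct heights in this range.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(i), $|P(\zeta)|\le|B_k(\zeta)|$, so $P\in V_k$ by (A1). Suppose $Q\ne0$ has $H(Q)<H(B_kR_i)$ and $|Q(\zeta)|<|B_k(\zeta)R_i(\zeta)|$. Since $H_k<H(B_kR_i)$, condition (A2) with $R'=1$ gives $|R_i(\zeta)|<1$. So $|Q(\zeta)|<|B_k(\zeta)|$, and $Q\in V_k$ by (A1). By (E6), $Q=B_kR'$ with $0\ne R'\in\mathbb{Z}[X]_{\le1}$. Then $H(B_kR')<H(B_kR_i)$ and $|R'(\zeta)|<|R_i(\zeta)|$, contrary to (A2).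
\end{proof}

\begin{lemma}\label{lem:B}
There is $k_1$ such that for $k\ge k_1$ every best approximation $P$ with $H_k<H(P)\le H_{k+1}$ lies in $W_k=V_k+V_{k+1}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(i) and (E1), $|P(\zeta)|\le|B_k(\zeta)|\le2d^2H_k\Delta_k$. Since $n=d+1\le2d-1$, Lemma~\ref{lem:res} gives $P=B_kU+B_{k+1}T$ with $U,T\in\mathbb{Z}[X]_{\le d-1}$.

\emph{The height of $T$ is bounded in terms of $n$.} Apply Lemma~\ref{lem:shapes} with $\Phi=B_k/H_k$ and $\Psi=B_{k+1}/H_{k+1}$. At a root $\gamma\ne\alpha_k$ of $B_k$, (N1) and (N3) give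
\[
|T(\gamma)|=\frac{|P(\gamma)|}{|B_{k+1}(\gamma)|}\le\frac{(n+1)c^{-n}H_{k+1}}{cH_{k+1}}=(n+1)c^{-n-1}.
\]
At $\alpha_k$, (E1) and \eqref{eq:mvt} give
\[
|T(\alpha_k)|\le\frac{|P(\zeta)|+n^2H_{k+1}\cdot2\Delta_k}{cH_{k+1}\Delta_k}\le\frac{2d^2+2n^2}{c}.
\]
Let $C_0$ be the larger of these two bounds. In (E3) each of the $d$ terms has height at most $C_0\cdot dc^{-d}H_k/(cH_k)$, by (E2) and (N1). So $H(T)\le C_1:=d^2c^{-d-1}C_0$, and $C_1$ depends only on $n$.

\emph{The degree of $T$ is at most $1$.} Suppose $j=\deg T\ge2$. Then $\deg(B_{k+1}T)=d+j>d+1\ge\deg P$, so the leading term must cancel: $\deg U=j$ and $a_ku_j+a_{k+1}t_j=0$, where $a_k,a_{k+1},u_j,t_j$ are the leading coefficients of $B_k,B_{k+1},U,T$. Since $a_k$ and $a_{k+1}$ are coprime by Lemma~\ref{lem:res}, $a_k$ divides $t_j\ne0$. By (N1), $C_1\ge|t_j|\ge|a_k|\ge cH_k$. This is false for $k\ge k_1$, because $H_k\to\infty$ and $C_1$ does not depend on $k$. So $\deg T\le1$. Then $B_kU=P-B_{k+1}T$ has degree at most $d+1$, so $\deg U\le1$ and $P\in W_k$.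
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Let $\mathcal{J}_k$ be the set of best approximations with $H_k<H(P)\le H_{k+1}$. Heights do not decrease along the sequence, so $\mathcal{J}_k$ consists of consecutive terms, $\mathcal{J}_{k+1}$ follows $\mathcal{J}_k$, and the terms of height at most $Z_k\le H_{k+1}$ form an initial segment of $\mathcal{J}_k$. By Lemma~\ref{lem:A} this segment lies in $V_k$ and has at least $k$ elements. Take $N+1$ successive best approximations of large index. The first lies in some $\mathcal{J}_k$ with $k\ge\max(k_1,N)$. Then all of them lie in the union of $\mathcal{J}_k$ with the first $N$ elements of $\mathcal{J}_{k+1}$. By Lemma~\ref{lem:B} and the remark just made, this union is contained in $W_k+V_{k+1}=W_k$, and $\dim W_k\le4$.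
\end{proof}

The hypothesis $n\ge4$ enters in the last line only: it makes $4<n+1$.

\section{The case $n=3$}\label{sec:three}

Now the $B_k$ are quadratics, and by Lemma~\ref{lem:res} with $d=2$ every $P\in\mathbb{Z}[X]_{\le3}$ is uniquely
\begin{equation}\label{eq:decomp}
P=B_kR+B_{k+1}S,\qquad R,S\in\mathbb{Z}[X]_{\le1}.
\end{equation}
Thus $\mathbb{R}[X]_{\le3}=V_k\oplus V_{k+1}$. A direct jump from one plane to the next is fatal: two successive terms in $V_k$ followed by two in $V_{k+1}$ are independent by Lemma~\ref{lem:two}. The remedy is a bridge. If $v$ is the last term in $V_k$ and $v'$ is the first in $V_{k+1}$, and if exactly one term lies between them, namely $v-v'$, then every window of four terms has rank at most $3$. To force this we arrange three things.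
\begin{itemize}
\item The last term $v$ in $V_k$ has height much smaller than $H_{k+1}$, and its value is so small that up to height $H_{k+1}$ every competitor \eqref{eq:decomp} has $B_kR\in\{0,\pm v\}$.
\item Among the nonzero integer multiples of $B_{k+1}$ one, $v'$, has the smallest height by a fixed margin.
\item The signs are such that $v-v'$ has a smaller value than $v$ and a smaller height than $v'$.
\end{itemize}
For the first and the third point we place the second root $\gamma_k$ of $B_k$ just above an integer $e_k$, at distance about $1/H_k$. The second roots of $B_k$ and $B_{k+1}$ must stay apart, so $e_k$ alternates between two values.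

\subsection{Construction}
Let $e_k=3$, $m_k=5$ for even $k$ and $e_k=5$, $m_k=2$ for odd $k$. As in Example~\ref{ex:quadratic}, let
\[
B_0=X^2-6X+4,\qquad B_1=X^2-6X+3,\qquad\alpha_1=3-\sqrt6\approx0.5505,\qquad\gamma_1=3+\sqrt6\approx5.449 .
\]
Then $B_0(3)=-5$, $B_1(5)=-2$ and $\operatorname{Res}(B_0,B_1)=1$. We construct integer quadratics $B_k$ with positive leading coefficient $a_k$ and real roots $\alpha_k<\gamma_k$ such that for $k\ge1$:
\begin{itemize}
\item[(J1)] $B_k\equiv B_{k\bmod2}\pmod9$;
\item[(J2)] $\operatorname{Res}(B_{k-1},B_k)=1$;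
\item[(J3)] $B_k(e_k)=-m_k$, and hence $\alpha_k<e_k<\gamma_k$;
\item[(J4)] $\alpha_k\in[0.5,0.6]$, and $0<\gamma_k-e_k\le0.01$ if $k\ge2$.
\end{itemize}
They hold for $k=1$, and (J3) also holds for $k=0$. By (J1), $B_k$ is irreducible: for even $k$ it reduces to $X^2+1$ modulo $3$, and for odd $k$ it is Eisenstein at $3$.

\emph{The step from $k$ to $k+1$, for $k\ge1$.} Let $e=e_{k+1}=e_{k-1}$ and $K=\mathbb{Q}(\alpha_k)$, a real quadratic field. Let
\[
L=\mathbb{Z}+\mathbb{Z}\alpha_k,\qquad\Lambda=\mathbb{Z}+\mathbb{Z}\alpha_k+\mathbb{Z}\alpha_k^2,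
\]
and let $\mathcal{O}$ be the order of all $x\in K$ with $xL\subset L$ and $x\Lambda\subset\Lambda$. The lattice $\Lambda$ serves to build $B_{k+1}$, and $L$ serves later to build $v$. Let $M=9B_k(e)$, which is nonzero because $B_k$ has no rational root. By Lemma~\ref{lem:units} with $d=2$ there are units $u\in\mathcal{O}^\times$ with $u-1\in M\mathcal{O}$ that are positive in both embeddings and whose conjugate under $\alpha_k\mapsto\gamma_k$ is arbitrarily large. Such a unit has norm $1$. So $u=1/y$, where $y=y_k>1$ is its conjugate.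

There is $T\in\mathbb{Z}[X]_{\le2}$ with $(u-1)B_{k-1}(\alpha_k)=MT(\alpha_k)$. The multiple of $B_k$ that we may add is now used to keep the value at $e$, and the factor $B_k(e)$ in $M$ makes that multiple an integer:
\[
B_{k+1}=B_{k-1}+9B_k(e)\,T-9T(e)\,B_k .
\]
Then $B_{k+1}\equiv B_{k-1}\pmod9$, which is (J1); in particular the coefficient of $X^2$ is $\equiv1\pmod9$, so $B_{k+1}$ has degree $2$. Moreover
\begin{equation}\label{eq:values}
B_{k+1}(e)=B_{k-1}(e),\qquad B_{k+1}(\alpha_k)=y^{-1}B_{k-1}(\alpha_k),\qquad B_{k+1}(\gamma_k)=yB_{k-1}(\gamma_k).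
\end{equation}
By \eqref{eq:res}, $\operatorname{Res}(B_k,B_{k+1})=a_k^2B_{k-1}(\alpha_k)B_{k-1}(\gamma_k)=\operatorname{Res}(B_k,B_{k-1})=1$, which is (J2). As $y\to\infty$, the values of $y^{-1}B_{k+1}$ at the three distinct points $\alpha_k,\gamma_k,e$ tend to $0,B_{k-1}(\gamma_k),0$. By interpolation,
\begin{equation}\label{eq:limit}
y^{-1}B_{k+1}\to K_k\,(X-\alpha_k)(X-e),\qquad K_k=\frac{B_{k-1}(\gamma_k)}{(\gamma_k-\alpha_k)(\gamma_k-e_{k+1})}.
\end{equation}
The number $K_k$ is positive. First, $K_1=1/(2\sqrt6\cdot\sqrt6)=\frac1{12}$. For $k=2$, the point $\gamma_2\in(3,3.01]$ lies between the roots of $B_1$, so $B_1(\gamma_2)<0$, and $\gamma_2-e_3=\gamma_2-5<0$. For $k\ge3$,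
\begin{equation}\label{eq:K}
K_k=a_{k-1}\cdot\frac{\gamma_k-\alpha_{k-1}}{\gamma_k-\alpha_k}\cdot\frac{\gamma_k-\gamma_{k-1}}{\gamma_k-e_{k-1}}\in\bigl[\tfrac12a_{k-1},\,2a_{k-1}\bigr],
\end{equation}
because by (J4) the first fraction is within $0.1/2.4$ of $1$ and the second is within $0.01/1.99$ of $1$.

So for large $y$ we have $\frac12K_ky\le a_{k+1}\le2K_ky$, and $B_{k+1}$ has real roots $\alpha_{k+1}$ near $\alpha_k$ and $\gamma_{k+1}$ near $e_{k+1}$. Also $B_{k+1}(e_{k+1})=B_{k-1}(e_{k-1})=-m_{k+1}$, which is (J3) and gives $\gamma_{k+1}>e_{k+1}$. The distance $\Delta_k$ is nonzero, since $B_{k-1}(\alpha_k)\ne0$ by (J2), and it tends to $0$ as $y\to\infty$. Choose $y=y_k$ so large that in addition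
\begin{equation}\label{eq:choice}
\begin{gathered}
\gamma_{k+1}-e_{k+1}\le0.01,\qquad H_{k+1}\ge(k+1)H_k,\qquad y_k\ge kH_k,\\
\Delta_k\le\min\Bigl(\frac{0.01}{4^k},\ H_k^{-k},\ \frac{\Delta_{k-1}}4,\ \frac{\Delta_{k-1}}{k^2y_{k-1}H_k}\Bigr),
\end{gathered}
\end{equation}
where the last two terms of the minimum are omitted for $k=1$. Since $|\alpha_{k+1}-\alpha_1|\le\sum_{i\ge1}0.01/4^i<0.01$, (J4) holds for $k+1$, and the step is complete.

Let $\zeta=\lim\alpha_k\in[0.5,0.6]$. Since $\sum_{i>k}\Delta_i\le\Delta_k/3$,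
\begin{equation}\label{eq:zeta}
\tfrac12\Delta_k\le|\zeta-\alpha_k|\le2\Delta_k,\qquad\operatorname{sgn}(\zeta-\alpha_k)=\operatorname{sgn}(\alpha_{k+1}-\alpha_k).
\end{equation}

\subsection{Signs and sizes}
Let $\omega_k=\operatorname{sgn}(\alpha_{k+1}-\alpha_k)$. For $j\ge1$ and $x\in[0.5,0.6]$ we have $x<\gamma_j$ and so $\operatorname{sgn}B_j(x)=\operatorname{sgn}(\alpha_j-x)$. Since $y>0$, \eqref{eq:values} gives for $k\ge2$
\[
\omega_k=\operatorname{sgn}B_{k+1}(\alpha_k)=\operatorname{sgn}B_{k-1}(\alpha_k)=\operatorname{sgn}(\alpha_{k-1}-\alpha_k)=-\omega_{k-1}.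
\]
By \eqref{eq:zeta}, $\operatorname{sgn}B_k(\zeta)=-\omega_k$. Therefore
\begin{equation}\label{eq:signs}
B_k(\zeta)\text{ and }B_{k+1}(\zeta)\text{ have opposite signs for all }k\ge1 .
\end{equation}
This is where the positivity of the units is used.

From now on $k\ge3$. The letters $C,c$ denote positive absolute constants that may change from line to line, $f\asymp g$ means $cg\le f\le Cg$, and ``$k$ large'' means that $k$ exceeds an absolute constant. Write
\[
h=H_{k+1},\qquad y=y_k,\qquad b_k=|B_k(\zeta)| .
\]
By (J4), the numbers $\alpha_j,\zeta$ lie in $[0.5,0.6]$, the $\gamma_j$ with $j\ge2$ lie in $(3,5.01]$, and $1.99\le|\gamma_j-\gamma_{j+1}|\le2.01$ for $j\ge2$.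
\begin{itemize}
\item[(S1)] $H_j=a_j(\alpha_j+\gamma_j)\asymp a_j$ for $j\ge2$, since $B_j=a_j\bigl(X^2-(\alpha_j+\gamma_j)X+\alpha_j\gamma_j\bigr)$ and $\alpha_j<1<\gamma_j$.
\item[(S2)] $h\asymp a_{k+1}\asymp K_ky\asymp yH_{k-1}$, by \eqref{eq:K}.
\item[(S3)] $b_k=a_k|\zeta-\alpha_k|\,|\zeta-\gamma_k|\asymp H_k\Delta_k$, by \eqref{eq:zeta}.
\item[(S4)] $\Delta_k\asymp H_k^{-2}h^{-2}$, since (J2) and \eqref{eq:res} give
$1=a_k^2a_{k+1}^2\,\Delta_k\,(\gamma_{k+1}-\alpha_k)(\gamma_k-\alpha_{k+1})\,|\gamma_k-\gamma_{k+1}|$.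
\item[(S5)] $b_{k+1}\le b_k/(ky)$ for $k$ large, since \eqref{eq:choice} for the index $k+1$ gives $b_{k+1}\le CH_{k+1}\Delta_{k+1}\le C\Delta_k/(k^2y)\le Cb_k/(k^2y)$.
\item[(S6)] If $S\in\mathbb{R}[X]_{\le1}$, $x\in[0,1]$ and $x'\ge x+2$, then $H(S)\le2\max(|S(x)|,|S(x')|)$: the slope is at most the maximum, and the constant term is at most $|S(x)|$ plus the slope.
\end{itemize}
The number $\zeta$ is transcendental: by (S3) and \eqref{eq:choice}, $0<|B_k(\zeta)|\le CH_k^{1-k}$ with $H_k\to\infty$, which is incompatible with (E5).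

\subsection{The last polynomial in $V_k$}
Evaluation at $\alpha_k$ identifies $\mathbb{Z}[X]_{\le1}$ with $L$, and multiplication by the unit $u$ of step $k$ is an automorphism of $L$. It divides the value at $\alpha_k$ by $y$ and multiplies the value at $\gamma_k$ by $y$. By (J3), $m_k=a_k(e_k-\alpha_k)(\gamma_k-e_k)$, so $\gamma_k-e_k\asymp1/H_k$: the polynomial $X-e_k$ is unusually small at $\gamma_k$. Its image under $u$ is the polynomial $R_k=rX-r'\in\mathbb{Z}[X]_{\le1}$ with
\begin{equation}\label{eq:Rk}
R_k(\alpha_k)=-\frac{e_k-\alpha_k}{y},\qquad R_k(\gamma_k)=y(\gamma_k-e_k)\asymp\frac{y}{H_k}.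
\end{equation}
In Example~\ref{ex:quadratic} with $j=1$, for instance, $u=20\alpha-11$ and $u(\alpha-5)=9\alpha-5$. The product of the value and the height of $R_k$ is about $1/H_k$, far below the constant that \eqref{eq:dirichlet} guarantees. Such a good approximation leaves a long gap behind it, and Lemma~\ref{lem:R} below shows that the gap reaches beyond the height $h$.

The polynomial $R_k$ is primitive, since $X-e_k$ is primitive and multiplication by $u$ is an automorphism of $L$. We have $2.4/y\le|R_k(\alpha_k)|\le4.5/y$ and $1/y\le y/H_k$, so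
\[
r=\frac{R_k(\gamma_k)-R_k(\alpha_k)}{\gamma_k-\alpha_k}>0,\qquad r\asymp\frac y{H_k},\qquad r'=r\alpha_k+|R_k(\alpha_k)|>0,\qquad H(R_k)\le\frac{Cy}{H_k}.
\]
The positivity of $r$ comes from $\gamma_k>e_k$, that is, from the sign in (J3). By (S4) and (S2), $|R_k(\zeta)-R_k(\alpha_k)|=r|\zeta-\alpha_k|\le CyH_k^{-3}h^{-2}\le C/(yH_k^3)$. So for $k$ large
\begin{equation}\label{eq:Rzeta}
R_k(\zeta)<0,\qquad 2/y\le|R_k(\zeta)|\le5/y .
\end{equation}
Put $v_k=B_kR_k$. Its leading coefficient is $a_kr\asymp y$, and $H(v_k)\le2H_kH(R_k)\le Cy$. With \eqref{eq:choice} and (S2),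
\begin{equation}\label{eq:vheight}
H(v_k)\asymp y,\qquad H_k<H(v_k)\ \text{ for $k$ large},\qquad H(v_k)/h\le C/H_{k-1}\to0 .
\end{equation}
The coefficient of $X^2$ in $v_k$ is $-q$ with $q=a_k\bigl(r'+r(\alpha_k+\gamma_k)\bigr)>0$. By \eqref{eq:Rzeta} and (S5), for $k$ large,
\begin{equation}\label{eq:vvalue}
4b_{k+1}<2k\,b_{k+1}\le2b_k/y\le|v_k(\zeta)|\le5b_k/y\le b_k .
\end{equation}

\subsection{The two coordinates of a polynomial of small value}
We bound $S$ and then $R$ in \eqref{eq:decomp}. The first lemma is the computation of Example~\ref{ex:quadratic} with uniform constants.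

\begin{lemma}\label{lem:S}
There are absolute constants $C_2,\theta>0$ such that for $k$ large the following holds. Let $P=B_kR+B_{k+1}S$ as in \eqref{eq:decomp} with $|P(\zeta)|\le2b_k$. If $H(P)\le h$, then $H(S)\le2C_2$. If $H(P)\le\theta h$, then $S=0$, that is, $P\in V_k$.
\end{lemma}

\begin{proof}
From the factorization of $B_{k+1}$ we get $|B_{k+1}(\gamma_k)|\ge ch$ and $|B_{k+1}(\alpha_k)|\ge ch\Delta_k$. So $|S(\gamma_k)|=|P(\gamma_k)|/|B_{k+1}(\gamma_k)|\le CH(P)/h$. By (E1), \eqref{eq:zeta} and (S3),
\[
|S(\alpha_k)|=\frac{|P(\alpha_k)|}{|B_{k+1}(\alpha_k)|}\le\frac{2b_k+18H(P)\Delta_k}{ch\Delta_k}\le C\,\frac{H_k+H(P)}{h}.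
\]
By (S6), $H(S)\le C_2(H_k+H(P))/h$ with an absolute $C_2$. As $H_k\le h$, the first claim follows. Let $\theta=1/(4C_2)$. For $k$ large $H_k\le h/(k+1)\le\theta h$, so $H(P)\le\theta h$ gives $H(S)\le\frac12$, and $S=0$ because $S$ has integer coefficients.
\end{proof}

\begin{lemma}\label{lem:R}
For $k$ large: if $P=B_kR+B_{k+1}S$ as in \eqref{eq:decomp} has $H(P)\le h$ and $|P(\zeta)|\le|v_k(\zeta)|$, then $R\in\{0,R_k,-R_k\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:vvalue} and Lemma~\ref{lem:S}, $H(S)\le C$. Dividing $B_k(\zeta)R(\zeta)=P(\zeta)-B_{k+1}(\zeta)S(\zeta)$ by $B_k(\zeta)$ and using (S5) and \eqref{eq:Rzeta}, we get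
\begin{equation}\label{eq:Rbound}
|R(\zeta)|\le|R_k(\zeta)|+C\,\frac{b_{k+1}}{b_k}\le|R_k(\zeta)|+\frac C{ky}\le\frac Cy .
\end{equation}
Since $|B_k(\gamma_{k+1})|\ge cH_k$, we have $|R(\gamma_{k+1})|=|P(\gamma_{k+1})|/|B_k(\gamma_{k+1})|\le Ch/H_k$. By (S6) at $\zeta$ and $\gamma_{k+1}$, $H(R)\le Ch/H_k$. Hence $|R(\gamma_k)|\le Ch/H_k$, and by (S4) and (S2)
\[
|R(\alpha_k)|\le|R(\zeta)|+2H(R)\Delta_k\le\frac Cy+\frac C{H_k^3h}\le\frac Cy .
\]
For $R=\rho X+f$ we have $R(\alpha_k)R_k(\gamma_k)-R(\gamma_k)R_k(\alpha_k)=(\gamma_k-\alpha_k)(fr+\rho r')$, and $fr+\rho r'$ is, up to sign, the determinant of the coefficient vectors of $R$ and $R_k$. By \eqref{eq:Rk} and (S2),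
\[
|fr+\rho r'|\le C\Bigl(\frac1y\cdot\frac y{H_k}+\frac h{H_k}\cdot\frac1y\Bigr)\le C\,\frac{1+H_{k-1}}{H_k}<1
\]
for $k$ large, because $H_k\ge kH_{k-1}$. The determinant is an integer, so it is $0$. Since $R_k$ is primitive, $R=tR_k$ with $t\in\mathbb{Z}$. By \eqref{eq:Rbound} and \eqref{eq:Rzeta}, $|t|\,|R_k(\zeta)|\le|R_k(\zeta)|+C/(ky)<2|R_k(\zeta)|$ for $k$ large, so $|t|\le1$.
\end{proof}

\subsection{The lowest multiple of $B_{k+1}$}
A multiple of a polynomial can have smaller height than the polynomial: $(X+1)(9X^2-34X+16)=9X^3-25X^2-18X+16$. With the roots placed as in (J4), the factor $X+1$ is always the unique optimal one.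

\begin{lemma}\label{lem:lowest}
Let $v'_{k+1}=(X+1)B_{k+1}$ and $h_1=H(v'_{k+1})$. Then $0.7h\le h_1<h$. The coefficient of $X^2$ in $v'_{k+1}$ is $-h_1$, and its other coefficients have modulus at most $0.85h_1$. Moreover $H(B_{k+1}S)\ge1.05h_1$ for all $S\in\mathbb{Z}[X]_{\le1}\setminus\{0,X+1,-X-1\}$.
\end{lemma}

\begin{proof}
Write $\alpha,\gamma,e,a$ for $\alpha_{k+1},\gamma_{k+1},e_{k+1},a_{k+1}$, and $s=\alpha+\gamma$, $p=\alpha\gamma$, so that $h=as$. For $S=\rho X+f$,
\[
a^{-1}B_{k+1}S=\rho X^3+(f-\rho s)X^2+(\rho p-fs)X+fp .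
\]
For $S=X+1$ the coefficients are $1,\ -(s-1),\ -(s-p),\ p$. We have $s-p=\gamma-\alpha(\gamma-1)$, so $0<s-p\le(\gamma+1)/2$ by $0.5\le\alpha<1$. From (J4):
\[
\begin{array}{c|ccc}
 & s-1 & s-p & p\\ \hline
e=3 & [2.5,\,2.61] & (0,\,2.005] & [1.5,\,1.81]\\
e=5 & [4.5,\,4.61] & (0,\,3.005] & [2.5,\,3.006]
\end{array}
\]
Since $2.005/2.5<0.85$ and $3.006/4.5<0.85$, the coefficient of $X^2$ dominates as claimed, and $h_1=a(s-1)<h$. Also $h_1/h=(s-1)/s\ge2.5/3.5>0.7$.

For the other $S$ we exhibit a coefficient of $a^{-1}B_{k+1}S$ of modulus at least $1.05(s-1)$. Note that $s\ge(1+1/4.61)(s-1)>1.2(s-1)$. If $f=0$, then $\rho\ne0$ and the coefficient of $X^2$ has modulus at least $s$. If $|f|\ge2$, the constant term has modulus at least $2p$, which is at least $3\ge1.14(s-1)$ for $e=3$ and at least $5\ge1.08(s-1)$ for $e=5$. If $|f|=1$, replace $S$ by $-S$ if necessary so that $f=1$; then $\rho\ne1$. For $\rho=0$ the coefficient of $X$ has modulus $s$. For $\rho\ge2$ the coefficient of $X^2$ has modulus $\rho s-1\ge2s-1>s$, and for $\rho\le-1$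 it equals $1+|\rho|s>s$.
\end{proof}

\subsection{The bridge}
Let $k$ be so large that all statements above hold and, by \eqref{eq:vheight} and Lemma~\ref{lem:lowest},
\begin{equation}\label{eq:small}
H(v_k)\le\theta h,\qquad H(v_k)\le0.01\,h_1 .
\end{equation}
Put $w_k=v_k-v'_{k+1}$.

\begin{lemma}\label{lem:bridge}
For $k$ large,
\[
|v_k(\zeta)|>|w_k(\zeta)|>|v'_{k+1}(\zeta)|,\qquad H(v_k)<H(w_k)<H(v'_{k+1})=h_1,
\]
and $\pm w_k$, $\pm v'_{k+1}$ are the only nonzero $P\in\mathbb{Z}[X]_{\le3}$ with $H(P)\le h_1$ and $|P(\zeta)|<|v_k(\zeta)|$. The polynomials $v_k,w_k,v'_{k+1}$ are successive best approximations.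
\end{lemma}

\begin{proof}
\emph{Values.} By \eqref{eq:Rzeta}, $v_k(\zeta)$ has the sign opposite to $B_k(\zeta)$. By \eqref{eq:signs}, so does $B_{k+1}(\zeta)$, and so does $v'_{k+1}(\zeta)$ because $1<1+\zeta<2$. Thus $v_k(\zeta)$ and $v'_{k+1}(\zeta)$ have the same sign, and $|v'_{k+1}(\zeta)|<2b_{k+1}<\frac12|v_k(\zeta)|$ by \eqref{eq:vvalue}. Hence $|w_k(\zeta)|=|v_k(\zeta)|-|v'_{k+1}(\zeta)|$ lies strictly between $|v'_{k+1}(\zeta)|$ and $|v_k(\zeta)|$.

\emph{Heights.} The coefficient of $X^2$ in $w_k$ is $h_1-q$ with $0<q\le H(v_k)\le0.01h_1$, and the other coefficients have modulus at most $0.85h_1+0.01h_1$. So $H(w_k)=h_1-q$, and $0.99h_1\le H(w_k)<h_1$.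

\emph{Candidates.} Let $P\ne0$ with $H(P)\le h_1<h$ and $|P(\zeta)|<|v_k(\zeta)|$. By Lemma~\ref{lem:R}, after a change of sign $P=B_{k+1}S$ or $P=v_k+B_{k+1}S$. In both cases $S\ne0$, because $P\ne0$ and $P\ne v_k$. Also $H(B_{k+1}S)\le h_1+H(v_k)\le1.01h_1$, so $S=\pm(X+1)$ by Lemma~\ref{lem:lowest}. The polynomial $v_k+v'_{k+1}$ has a larger value than $v_k$, by the signs, and is excluded. There remain $\pm v'_{k+1}$ and $\pm w_k$.

\emph{Best approximations.} Let $P$ be one of $v_k,w_k,v'_{k+1}$ and let $Q\ne0$ have $H(Q)<H(P)$ and $|Q(\zeta)|<|P(\zeta)|$. Then $H(Q)\le h_1$ and $|Q(\zeta)|<|v_k(\zeta)|$, so $Q$ is $\pm w_k$ or $\pm v'_{k+1}$. But among the three polynomials a smaller value goes with a larger height, a contradiction. So all three are best. A best approximation $P$ with $|v'_{k+1}(\zeta)|<|P(\zeta)|<|v_k(\zeta)|$ has $H(P)\le h_1$ by Lemma~\ref{lem:basic}(ii), so it is $\pm w_k$.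
\end{proof}

Both signs are needed. The combination of $v_k$ and $v'_{k+1}$ that lowers the value must be the one that lowers the height. If it had height larger than $h_1$, then $v'_{k+1}$ would beat it, and the sequence would jump from $v_k$ to $v'_{k+1}$ with no bridge.

\begin{lemma}\label{lem:block}
For $k$ large, let $\mathcal{B}_k$ be the set of best approximations $P$ with $|v_k(\zeta)|\le|P(\zeta)|\le|v'_k(\zeta)|$, where $v'_k=(X+1)B_k$. Then $\mathcal{B}_k\subset V_k$, its first term is $v'_k$, its last term is $v_k$, and it has at least three terms.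
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:bridge} for $k-1$ and for $k$, both $v'_k$ and $v_k$ are best, and $|v_k(\zeta)|\le b_k<|v'_k(\zeta)|<2b_k$ by \eqref{eq:vvalue}. A term $P\in\mathcal{B}_k$ has $H(P)\le H(v_k)\le\theta h$ by Lemma~\ref{lem:basic}(ii) and \eqref{eq:small}, so $P\in V_k$ by Lemma~\ref{lem:S}. For the third term let $Q$ minimize $|Q(\zeta)|$ among the nonzero $Q\in\mathbb{Z}[X]_{\le3}$ with $H(Q)\le H_k$. It is best by Lemma~\ref{lem:basic}(iii), and $|Q(\zeta)|\le b_k<|v'_k(\zeta)|$ because $B_k$ is a competitor. By \eqref{eq:vheight}, $H(Q)<H(v_k)$. So $Q\ne\pm v_k$, and Lemma~\ref{lem:basic}(i) gives $|Q(\zeta)|>|v_k(\zeta)|$.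
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
By Lemmas~\ref{lem:bridge} and \ref{lem:block}, from some point on the sequence of best approximations is
\[
\dots,\ \underbrace{v'_k,\ \dots,\ v_k}_{\mathcal{B}_k\subset V_k},\ \ w_k=v_k-v'_{k+1},\ \ \underbrace{v'_{k+1},\ \dots,\ v_{k+1}}_{\mathcal{B}_{k+1}\subset V_{k+1}},\ \ w_{k+1},\ \dots
\]
and every block has at least three terms. So a window of four successive terms contains at most one bridge $w_k$. If it contains none, it lies in one block and has rank at most $2$. Otherwise we distinguish the position of $w_k$ in the window.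
\begin{itemize}
\item Fourth: the first three terms lie in $\mathcal{B}_k$, so the window lies in $V_k+\mathbb{R}w_k$.
\item Third: the window is $P,v_k,w_k,v'_{k+1}$ with $P\in\mathcal{B}_k$, and it lies in the span of $P,v_k,v'_{k+1}$.
\item Second: the window is $v_k,w_k,v'_{k+1},P$ with $P\in\mathcal{B}_{k+1}$, and it lies in $\mathbb{R}v_k+V_{k+1}$.
\item First: the last three terms lie in $\mathcal{B}_{k+1}$, so the window lies in $\mathbb{R}w_k+V_{k+1}$.
\end{itemize}
In each case the rank is at most $3<4$.
\end{proof}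

\begin{remark}\label{rem:ties}
The counterexamples do not rely on the equal heights that Definition~\ref{def:best} allows. Call $P$ \emph{strictly best} if it minimizes $|Q(\zeta)|$ among the nonzero $Q\in\mathbb{Z}[X]_{\le n}$ with $H(Q)\le H(P)$. These polynomials form a subsequence of $(P_k)$ by Lemma~\ref{lem:basic}(iii), and every height $h$ of a best approximation $P$ occurs in it: the minimizer $Q$ over heights at most $h$ has $|Q(\zeta)|\le|P(\zeta)|$, and $H(Q)<h$ would give equality by Lemma~\ref{lem:basic}(i), hence $Q=\pm P$. For $n\ge4$ the $k$ polynomials in Lemma~\ref{lem:A} have distinct heights, so the initial segment of $\mathcal{J}_k$ keeps at least $k$ terms. For $n=3$, Lemma~\ref{lem:bridge} shows that $v_k,w_k,v'_{k+1}$ are strictly best, and so is the minimizer $Q$ in the proof of Lemma~\ref{lem:block}, whose competitors include all polynomials of height at most $H(Q)$. The final arguments for (b) and (c) therefore apply to the subsequence without change.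
\end{remark}

\begin{thebibliography}{1}

\bibitem{Schleischitz}
Johannes Schleischitz, \emph{Some notes on the regular graph defined by Schmidt and Summerer and uniform approximation}, arXiv:1601.00842 (2016).

\end{thebibliography}
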